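# Discrepancy of arithmetic progressions in a box: an upper bound of order $f(\mathbf N)$

## 1. Boxes, progressions, discrepancy, and the function $f$

Throughout, $d$ is a positive integer, $[N]=\{1,\dots,N\}$, and logarithms are natural.

**Definition 1 (box, arithmetic progression).** Let $\mathbf N=(N_1,\dots,N_d)$ with integers $N_i\ge 2$. The box is $\Omega_{\mathbf N}=[N_1]\times\cdots\times[N_d]$. An arithmetic progression (AP) in it is a set $\{\mathbf a+k\mathbf b:k=0,\dots,\ell-1\}\subseteq\Omega_{\mathbf N}$ with $\mathbf a\in\mathbb Z^d$, $\mathbf b\in\mathbb Z^d\setminus\{\mathbf 0\}$, $\ell\ge1$. The family of all of them is $\mathcal A_{\mathbf N}$.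

For example, in $[3]\times[2]$ the sets $\{(1,1),(2,1),(3,1)\}$, $\{(1,1),(3,1)\}$ and $\{(1,2),(2,1)\}$ are APs. Any one or two points form an AP. An AP with difference $\mathbf b$ has a coordinate $b_l\neq0$, and $|b_l|(\ell-1)\le N_l-1$. So every AP has at most $\max_iN_i$ points.

**Definition 2 (discrepancy).** For $y\in\mathbb R^\Omega$ and $S\subseteq\Omega$ write $y(S)=\sum_{i\in S}y_i$. For a set system $\mathcal S$ on a finite set $\Omega$,
$$\operatorname{disc}(\mathcal S)=\min_{\chi:\Omega\to\{-1,1\}}\ \max_{S\in\mathcal S}|\chi(S)| .$$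

For example, take $d=1$ and $N_1=3$. The APs in $[3]$ are all nonempty subsets. Two of the three points receive the same sign and form an AP, so the discrepancy is at least $2$. The coloring $+,-,+$ attains $2$.

**Definition 3 (the function $f$).**
$$f(\mathbf N)=\max_{I\subseteq[d]}\Big(\prod_{i\in I}N_i\Big)^{\frac1{2|I|+2}} .$$

For $d=1$ this is $N^{1/4}$. For $d=2$ and $\mathbf N=(N,M)$ with $M\le N$ it is $\max(N^{1/4},(NM)^{1/6})$. The second term is at least the first exactly when $M^{1/6}\ge N^{1/12}$, that is, when $M\ge\sqrt N$. For the cube, $\mathbf N=(N,\dots,N)$ gives $f=N^{d/(2d+2)}$, because $m/(2m+2)$ increases with $m$.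

**Definition 4 (comparison up to $d$).** $A\lesssim_dB$ means $A\le C_dB$ with $C_d$ depending only on $d$; $A\gtrsim_d B$ means $B\lesssim_dA$; and $A\asymp_dB$ means both. For example, $2^dN\asymp_dN$.

## 2. Is $\operatorname{disc}(\mathcal A_{\mathbf N})$ of order $f(\mathbf N)$ for every box?

We want to color the points of a box by $\pm1$ so that every AP is nearly balanced. How well can we do, up to a factor depending only on the dimension? Fox, Xu and Zhou proved
$$f(\mathbf N)\lesssim_d\operatorname{disc}(\mathcal A_{\mathbf N})\lesssim_d\frac{\log|\Omega_{\mathbf N}|}{\log\log|\Omega_{\mathbf N}|}f(\mathbf N),$$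
the upper bound being for $|\Omega_{\mathbf N}|$ sufficiently large (say at least $16$). It is also known that $\operatorname{disc}(\mathcal A_{\mathbf N})\lesssim_d\sqrt{\log|\Omega_{\mathbf N}|}\,f(\mathbf N)$, and for cubes that $\operatorname{disc}(\mathcal A_{\mathbf N})\asymp_dN^{d/(2d+2)}=f(\mathbf N)$. The conjecture, from Lily Li and Aleksandar Nikolov, "Discrepancy of Arithmetic Progressions in Boxes and Convex Bodies", arXiv:2504.12598 (2025), is that the lower bound is tight: $\operatorname{disc}(\mathcal A_{\mathbf N})\le C_df(\mathbf N)$ for all $\mathbf N$ with all $N_i\ge2$.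

The conjecture is true. We prove a stronger statement, in which the coloring rounds a prescribed fractional coloring $x^0$.

**Theorem 1.** For every $d$ there is $C_d$ such that for all $\mathbf N$ with all $N_i\ge2$ and every $x^0\in[-1,1]^{\Omega_{\mathbf N}}$ there is $\chi\in\{-1,1\}^{\Omega_{\mathbf N}}$ with $\chi_i=x^0_i$ whenever $|x^0_i|=1$, and
$$|(\chi-x^0)(P)|\le C_d\,f(\mathbf N)\qquad\text{for all }P\in\mathcal A_{\mathbf N}.$$

Taking $x^0=0$ gives the conjecture. Together with the quoted lower bound, which we use as a black box and only for statements of the form $\asymp_d$, this gives $\operatorname{disc}(\mathcal A_{\mathbf N})\asymp_df(\mathbf N)$.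

## 3. Small and flat boxes by hand

Any two points form an AP, so $\operatorname{disc}\ge2$ as soon as $|\Omega|\ge3$. For $\mathbf N=(4)$ the coloring $+,-,-,+$ gives the sums $-1,-1,0$ on $\{1,2,3\}$, $\{2,3,4\}$, $\{1,2,3,4\}$, and at most $2$ in absolute value on pairs, so the discrepancy is $2$. If all $N_i=2$ then APs have at most two points, so $\operatorname{disc}=2$ for $d\ge2$ and $1$ for $d=1$. Here $f=2^{d/(2d+2)}\in[1,\sqrt2)$.

For $d=1$ and $N$ large the target is $N^{1/4}$. The alternating coloring $\chi(x)=(-1)^x$ is good for odd differences, but the even numbers form an AP with sum $\lfloor N/2\rfloor$. Independent random signs satisfy $\mathbb E\,\chi([N])^2=N$, so already the single AP $[N]$ has typical sum $\sqrt N=f^2$, the square of what we want.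

Consider a flat box $(N,M)$ with $M\le N^{1/4}$. An AP whose difference has nonzero second coordinate has at most $M\le N^{1/4}$ points, so its sum is at most $N^{1/4}$ in absolute value. The other APs lie in a row. Coloring each row by a one-dimensional coloring of discrepancy at most $CN^{1/4}$ (the known case $d=1$) therefore gives $\operatorname{disc}\lesssim N^{1/4}=f$. When $M$ is larger this length argument no longer gives $f$, since APs crossing the rows may be longer than $f$; the crossing APs have to be balanced as well.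

**Standing reductions.** Write $\Omega=\Omega_{\mathbf N}$, $f=f(\mathbf N)$, $N=\max_iN_i$. Permuting coordinates changes neither $f$ nor the problem, so let $N_1=N$. Taking $I=\{1\}$ gives $f\ge N^{1/4}>1$. If $N<N_0(d)$, any $\chi$ agreeing with $x^0$ at its $\pm1$ entries satisfies $|(\chi-x^0)(P)|\le2|P|\le2N_0\le2N_0f$. So we may assume $N\ge N_0(d)$ with $N_0(d)$ as large as we need; "for $N$ large" refers to this. $C$ denotes constants depending only on $d$, possibly changing from line to line.

## 4. Dyadic progressions, and how many pass through a point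

This section replaces $\mathcal A_{\mathbf N}$ by a structured family of APs of dyadic lengths, and counts it.

Let $B$ be the set of $b\in\mathbb Z^d\setminus\{0\}$ whose first nonzero coordinate is positive. For $b\in B$ the box splits into classes modulo $\mathbb Zb$. Since a box is the set of lattice points of a convex set, each class is an AP $\{a+jb:0\le j<m\}$.

**Definition 5 (canonical sets).** $\mathcal F_{k,b}$ consists of all sets $\{a+jb:r2^k\le j<(r+1)2^k\}$ with $r\ge0$, $(r+1)2^k\le m$, over all classes modulo $\mathbb Zb$. Put $\mathcal F_k=\bigcup_{b\in B}\mathcal F_{k,b}$.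

For example, in $[5]\times[2]$ with $b=(2,0)$, one class is $\{(1,1),(3,1),(5,1)\}$, so $m=3$. It contributes three singletons to $\mathcal F_{0,b}$, the one pair $\{(1,1),(3,1)\}$ to $\mathcal F_{1,b}$, and nothing to $\mathcal F_{2,b}$.

Sets in $\mathcal F_{k,b}$ have size $2^k$ and are pairwise disjoint, and $\mathcal F_k$ is empty if $2^k>N$.

**Decomposition.** Every $P\in\mathcal A_{\mathbf N}$ is, for some $b\in B$, a disjoint union of sets from $\bigcup_k\mathcal F_{k,b}$, with at most two from each $\mathcal F_{k,b}$. To see this, reverse the order of $P$ if necessary, so that its difference $b$ lies in $B$. Then $P$ corresponds to an integer interval $[p,q)\subseteq[0,m)$ in one class, and $[p,q)$ is partitioned by the maximal dyadic intervals contained in it. Suppose three of these had the same length. The dyadic parent of the middle one consists of it and an adjacent interval of the same length. Since there is an interval of this length on each side of the middle one inside $[p,q)$, the parent lies in $[p,q)$, which contradicts maximality.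 For example, $[1,7)$ splits as $[1,2),[2,4),[4,6),[6,7)$.

**Notation.** Pieces shorter than $f$ will be handled trivially. Let
$$\mathcal K=\{k:f\le2^k\le N\},\quad \mathcal F=\bigcup_{k\in\mathcal K}\mathcal F_k,\quad R_k=\frac{2^k}{f^2},\quad D_k=\#\{b\in B:\mathcal F_{k,b}\ne\emptyset\}.$$
Since $f>1$, every $k\in\mathcal K$ has $k\ge1$, and $|\mathcal K|\le\log_2N\le3\log N$. Each $i\in\Omega$ lies in at most one set of each $\mathcal F_{k,b}$, hence in at most $D_k$ sets of $\mathcal F_k$. If $\mathcal F_{k,b}\neq\emptyset$ with $k\ge1$, then $|b_l|\le N-1$ for all $l$. A set in $\mathcal F$ is determined by $k$, $b$ and its first element, so for $N$ large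
$$|\mathcal F|\le(\log_2N+1)(2N)^dN^d\le N^{2d+1}.\tag{1}$$

The number $R_k$ is the length measured in units of $f^2$. The next lemma says that $f^2$ is the length at which the number of canonical sets through a point is at most about the length itself. For $d=1$: at length $\sqrt N$ there are about $\sqrt N$ differences.

**Lemma 1.** For $k\in\mathcal K$: $D_k2^{-k}\le CR_k^{-(d+1)}$ if $R_k\le1$, and $D_k2^{-k}\le CR_k^{-2}$ if $R_k>1$.

*Proof.* If $\mathcal F_{k,b}\ne\emptyset$ then $|b_i|(2^k-1)\le N_i-1$, so $|b_i|\le2N_i/2^k$, because $2^k-1\ge2^{k-1}$. Hence $D_k\le\Pi(2^k)$ with $\Pi(s)=\prod_i(1+4N_i/s)$. By the definition of $f$, $\prod_{i\in I}N_i\le f^{2|I|+2}$, so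
$$\Pi(s)=\sum_{I\subseteq[d]}\prod_{i\in I}\frac{4N_i}s\le\sum_If^2\Big(\frac{4f^2}s\Big)^{|I|}=f^2\Big(1+\frac{4f^2}s\Big)^d.$$
Let $R_k\le1$. With $s=2^k=R_kf^2$ we have $1+4/R_k\le5/R_k$, so $D_k2^{-k}\le f^2(5/R_k)^d/(R_kf^2)=5^dR_k^{-d-1}$.

Let $R_k>1$ and $s=2^k$, so $f^2<s\le N$. Compare with $\Pi(f^2)\le5^df^2$. When we pass from $f^2$ to $s$, the factors with $i\ge2$ do not increase. The first factor, with $N_1=N\ge s$, changes by
$$\frac{1+4N/s}{1+4N/f^2}\le\frac{5N/s}{4N/f^2}=\frac5{4R_k}.$$
So $D_k\le\frac54\,5^df^2/R_k$, and dividing by $2^k=R_kf^2$ gives $D_k2^{-k}\le5^{d+1}R_k^{-2}$. $\square$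

**Lemma 2.** Fix $\eta=\frac1{200}$. For $k\in\mathcal K$ and $i\ne j$ in $\Omega$, at most $CN^\eta$ sets of $\mathcal F_k$ contain both $i$ and $j$.

*Proof.* If $S\in\mathcal F_{k,b}$ contains both, then $j-i=mb$ with $m\in\mathbb Z\setminus\{0\}$, and $|m|$ divides $g=\gcd_l|j_l-i_l|\in[1,N)$. The number $|m|$ determines $b$, since exactly one of $\pm(j-i)/|m|$ lies in $B$. The pair $(b,i)$ determines $S$, by disjointness within $\mathcal F_{k,b}$. So the count is at most the number of divisors of $g$, which is at most $C_\eta g^\eta\le C_\eta N^\eta$ by the classical divisor bound. $\square$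

## 5. Moves orthogonal to long progressions reach only $f^2$

A natural first approach is linear algebra. Start at $x=0$ and move the coordinates that are not yet $\pm1$ so that all long canonical sets keep sum exactly zero. Let us see how far this goes.

Let $s=Rf^2$ with a large constant $R=R(d)>1$. At some stage let $Y$ be the set of coordinates with $|x_i|<1$. Impose $z(S\cap Y)=0$ for all canonical $S$ with $2^k\ge s$ and $|S\cap Y|\ge s$. Since $\sum_{S\in\mathcal F_k}|S\cap Y|\le D_k|Y|$, scale $k$ imposes at most $D_k|Y|/s$ conditions. By Lemma 1, $D_k\le CR_k^{-2}2^k=Cf^2/R_k$ when $R_k>1$. The total number of conditions is at most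
$$|Y|\sum_{k\in\mathcal K,\ R_k\ge R}\frac{C}{R_kR}\le\frac{2C}{R^2}|Y|<|Y|$$
for $R$ large. So a nonzero $z\in\mathbb R^Y$ exists. Move along it until a new coordinate hits $\pm1$, and repeat. The sum of a long $S$ stays $0$ until $|S\cap Y|<s$, and afterwards its fewer than $s$ moving points change by less than $2$ each. Hence $|\chi(S)|\le2Rf^2$ for every canonical set (those of size below $s$ satisfy this trivially), and $O_d(f^2\log N)$ for every AP.

The loss is easy to locate: about the last $f^2$ moving points of $S$ we know nothing but the trivial bound. The target $f=\sqrt{f^2}$ asks for square-root cancellation there. Moving randomly offers it: the normalized sum $u_S=x(S)/\sqrt{|S|}$ at length about $f^2$ would be a martingale with quadratic variation at most some $Q$ of order $1$. But we need all $S\in\mathcal F$ at once. The Gaussian tail $e^{-y^2/(2Q)}$ multiplied by the bound $N^{2d+1}$ of (1) is below $1$ only if $y>\sqrt{2(2d+1)Q\log N}$. The union bound over individual sets costs $\sqrt{\log N}$, and this is the point to get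 past.

## 6. Blow-up penalties, and where concentration is available

Suppose the final coloring satisfies $|\chi(S)|\le\lambda_k2^{k/2}$ for $S\in\mathcal F_k$, $k\in\mathcal K$. Since $2^{k/2}=fR_k^{1/2}$, the decomposition shows that it is enough to have $\sum_k\lambda_kR_k^{1/2}=O_d(1)$. So we need thresholds that are constant at length $f^2$, that may grow slowly (logarithmically in $1/R_k$) for shorter sets, and that decrease faster than $R_k^{-1/2}$ for longer ones.

We enforce the thresholds through the covariance of the motion. Give each $S$ a potential $\varphi_S(u_S)$ that starts at a small value $\varepsilon_S$ and becomes infinite at $\pm\lambda_S$. Let the moving coordinates have covariance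
$$U=\Big(I+\sum_S\frac{\varphi_S(u_S)}{|S|}\mathbf 1_S\mathbf 1_S^{\mathsf T}\Big)^{-1}.$$
This penalizes $S$ softly: $u_S$ moves with variance rate at most $1/\varphi_S$, so it slows down near the threshold. The price is paid by the coordinates. Coordinate $i$ moves with variance rate at least $1/(1+M_i)$, where $M_i=\sum_{S\ni i}\varphi_S(u_S)/|S|$ is the total penalty at $i$. If $M_i<1$ throughout for all $i$, then every coordinate keeps moving at rate at least $\frac12$, and all are $\pm1$ after time $O(\log N)$.

This moves the union bound from the sets $S$ to the points $i$. The individual $u_S$ fluctuates by a constant amount and does not concentrate. The sum $M_i$ averages over many sets through $i$, and by Lemma 2 two points lie in few common sets of each size. This makes the quadratic variation of the martingale part of $M_i$ at most $N^{-1/8}$, and then a union bound over the points of $\Omega$ is harmless.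

Two further points shape the proof. First, the drift of $\varphi_S(u_S)$ must be compensated by a factor $e^{-\kappa_S}$ with $\kappa_S$ bounded. Running for time of order $\log N$, a constant drift rate would let potentials grow by a power of $N$. The rescue is that the fraction of $S$ still moving decays exponentially, and we must prove this for all $S$ at once. Second, at the start $M_i\le\sum_kD_k2^{-k}\varepsilon_k$, so Lemma 1 limits the $\varepsilon_k$, while smaller $\varepsilon_k$ means larger $\lambda_k$. For $R_k>1$ suppose $\varphi$ solves $\varphi''=\varphi+\varphi^{1+\alpha}$, which will give $\lambda(\varepsilon)\lesssim\varepsilon^{-\alpha/2}$, and $\varepsilon_k\sim R_k^{\beta}$. Then $\sum R_k^{-2}R_k^\beta$ converges if $\beta<2$, and $\sum R_k^{1/2}R_k^{-\alpha\beta/2}$ converges if $\alpha\beta>1$. The drift estimate in Section 9 will use $\alpha<1$. The choice $\alpha=\frac34$, $\beta=\frac53$ satisfies all three conditions.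

**Facts from stochastic calculus.** We use Itô's formula and strong existence and uniqueness for $dx=\Sigma(x)\,dW$ with $\Sigma$ bounded and globally Lipschitz, together with two tail bounds.

**(F1)** If $Z\ge0$ is a continuous supermartingale with $Z_0$ constant, then $\Pr(\sup_tZ_t\ge a)\le Z_0/a$ for $a>0$.

**(F2)** If $L$ is a continuous local martingale with $L_0=0$ and $y,Q>0$, then $\Pr(\exists t:L_t\ge y,\ \langle L\rangle_t\le Q)\le e^{-y^2/(2Q)}$.

For (F2), apply (F1) to the nonnegative supermartingale $\exp(cL-\frac12c^2\langle L\rangle)$ with $c=y/Q$. It starts at $1$, and on the event it reaches at least $\exp(y^2/Q-y^2/(2Q))=e^{y^2/(2Q)}$.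

## 7. The barrier equation $\varphi''=\varphi+\varphi^{7/4}$

This section builds the potentials and fixes the values $\varepsilon_k$.

**Definition 6 (barrier).** For $\varepsilon>0$ let $\varphi=\varphi_\varepsilon$ be the maximal positive solution of
$$\varphi''=\varphi+\varphi^{7/4},\qquad\varphi(0)=\varepsilon,\quad\varphi'(0)=0,$$
on its interval of existence $(-\lambda(\varepsilon),\lambda(\varepsilon))$.

For comparison, the linear equation $\varphi''=\varphi$ has solution $\varepsilon\cosh u$. It reaches size $1$ at $u\approx\log(2/\varepsilon)$ when $\varepsilon$ is small, but it never blows up. The extra term makes $\lambda(\varepsilon)$ finite.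

**Lemma 3.** (i) $\varphi$ is even, smooth, convex, at least $\varepsilon$, increasing on $[0,\lambda(\varepsilon))$, and $\varphi(u)\to\infty$ as $|u|\to\lambda(\varepsilon)$. (ii) $|\varphi'|\le\varphi+\varphi^{11/8}$, and for real $p\ge1$
$$(\varphi^p)''\le p^2\big(\varphi^p+\varphi^{p+3/4}\big).\tag{2}$$
(iii) There is an absolute constant $C_0$ with $\lambda(\varepsilon)\le C_0\varepsilon^{-3/8}$ for all $\varepsilon>0$, and $\lambda(\varepsilon)\le C_0(1+\log\frac1\varepsilon)$ for $\varepsilon\le1$.

*Proof.* The right side of the equation is smooth for $\varphi>0$, so the solution is unique and smooth, and evenness follows from uniqueness. While $\varphi>0$ we have $\varphi''>0$. With $\varphi'(0)=0$ this makes $\varphi$ convex with minimum $\varepsilon$ at $0$ and increasing on $[0,\lambda)$. Multiplying the equation by $2\varphi'$ and integrating from $0$,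
$$\varphi'^2=\varphi^2-\varepsilon^2+\tfrac8{11}\big(\varphi^{11/4}-\varepsilon^{11/4}\big)\le\varphi^2+\varphi^{11/4},$$
which gives $|\varphi'|\le\varphi+\varphi^{11/8}$. Then
$$(\varphi^p)''=p\varphi^{p-1}\varphi''+p(p-1)\varphi^{p-2}\varphi'^2\le p\big(\varphi^p+\varphi^{p+3/4}\big)+p(p-1)\big(\varphi^p+\varphi^{p+3/4}\big),$$
which is (2). For the blow-up: if $\lambda=\infty$, then $\varphi\to\infty$ because $\varphi''\ge\varepsilon>0$. If $\lambda<\infty$ and $\varphi$ stayed bounded, then $\varphi'$ would be bounded too and the solution could be continued. So $\varphi\to\infty$ by monotonicity in either case. Using $\varphi$ as variable on $(0,\lambda)$, where $\varphi'>0$,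
$$\lambda(\varepsilon)=\int_\varepsilon^\infty\frac{dy}{\sqrt{y^2-\varepsilon^2+\frac8{11}(y^{11/4}-\varepsilon^{11/4})}} .$$
Keep only the second bracket and put $y=\varepsilon z$:
$$\lambda(\varepsilon)\le\varepsilon^{-3/8}\int_1^\infty\frac{dz}{\sqrt{\frac8{11}(z^{11/4}-1)}}.$$
The integral converges: near $z=1$ there is an inverse square-root singularity, and at infinity the integrand is of order $z^{-11/8}$. This is the first bound. For $\varepsilon\le\frac12$ keep the first bracket on $[\varepsilon,1]$ and the second on $[1,\infty)$, where $y^{11/4}-\varepsilon^{11/4}\ge(1-2^{-11/4})y^{11/4}\ge\frac34y^{11/4}$: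
$$\lambda(\varepsilon)\le\int_\varepsilon^1\frac{dy}{\sqrt{y^2-\varepsilon^2}}+\int_1^\infty\frac{dy}{\sqrt{\frac8{11}\cdot\frac34\,y^{11/4}}}\le\log\frac2\varepsilon+C_0.$$
For $\frac12\le\varepsilon\le1$ the first bound is a constant. Enlarging $C_0$ gives the claim. $\square$

**Choice of $\varepsilon_k$.** Let $\delta\in(0,1)$ be a parameter, to be fixed in (5). For $k\in\mathcal K$ put
$$\varepsilon_k=\delta R_k^{d+2}\ \text{ if }R_k\le1,\qquad\varepsilon_k=\delta R_k^{5/3}\ \text{ if }R_k>1,\qquad\lambda_k=\lambda(\varepsilon_k).$$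
For $S\in\mathcal F_k$ write $\varphi_S=\varphi_{\varepsilon_k}$, $\lambda_S=\lambda_k$, $\varepsilon_S=\varepsilon_k$. Extended by $+\infty$ outside $(-\lambda_S,\lambda_S)$, $\varphi_S$ is a continuous map $\mathbb R\to(0,\infty]$.

The $R_k$ form a geometric progression of ratio $2$, so Lemma 1 gives the budget for the penalties,
$$\sum_{k\in\mathcal K}D_k2^{-k}\varepsilon_k\le C\delta\Big(\sum_{R_k\le1}R_k+\sum_{R_k>1}R_k^{-1/3}\Big)\le C_1\delta,\tag{3}$$
with $C_1=C_1(d)$ independent of $\delta$. Lemma 3(iii), with $\varepsilon_k^{-3/8}=\delta^{-3/8}R_k^{-5/8}$ for $R_k>1$, gives the bound for the thresholds: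
$$\sum_{k\in\mathcal K}\lambda_k2^{k/2}=f\sum_{k\in\mathcal K}\lambda_kR_k^{1/2}\le C_0f\Big(\sum_{R_k\le1}R_k^{1/2}\big(1+\log\tfrac1\delta+(d+2)\log\tfrac1{R_k}\big)+\sum_{R_k>1}\delta^{-3/8}R_k^{-1/8}\Big)\le C_{d,\delta}f.\tag{4}$$

## 8. The penalized diffusion and its three triggers

**Parameters.** Besides $\eta=\frac1{200}$ fix
$$T=4(d+1)\log N,\quad H=N^{1/16},\quad h(t)=\min(e^{t/4},H),\quad K=14,\quad\delta=\min\big(\tfrac12,\ e^{-K}/(4C_1)\big).\tag{5}$$
So $\delta$ depends only on $d$.

**Step 1 (the coefficient matrix).** The purpose of this step is to write down a globally Lipschitz coefficient that equals $U^{1/2}$ in the region we care about. For $x\in\mathbb R^\Omega$ put $u_S(x)=(x-x^0)(S)/\sqrt{|S|}$ and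
$$G=\{x:|u_S(x)|<\lambda_S\ \ \forall S\in\mathcal F\},$$
an open set containing $x^0$. For $X\subseteq\Omega$ and $x\in G$ define, on $\mathbb R^X$,
$$M_X(x)=\sum_{S\in\mathcal F}\frac{\varphi_S(u_S)}{|S|}\mathbf 1_{S\cap X}\mathbf 1_{S\cap X}^{\mathsf T},\qquad U_X(x)=(I+M_X(x))^{-1}.$$
$U_X$ is smooth and positive definite on $G$, and the square root is smooth on positive definite matrices, so $U_X^{1/2}$ is smooth on $G$. Let
$$G_0=\{x\in[-1,1]^\Omega:\varphi_S(u_S)\le\varepsilon_SN^\eta\ \ \forall S\in\mathcal F\}.$$
Each condition says $|u_S|\le c_S$ for some $c_S<\lambda_S$, so $G_0$ is a compact subset of $G$. Let $\theta$ be a smooth function, compactly supported in $G$ and equal to $1$ on $G_0$. Let $\Sigma_X(x)$ be the $\Omega\times\Omega$ matrix equal to $\theta(x)U_X(x)^{1/2}$ on the $X\times X$ block and $0$ elsewhere (and $0$ for $x\notin G$). It is smooth with compact support, hence bounded and globally Lipschitz.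

**Step 2 (running and freezing).** This step defines the process. Let $W$ be a Brownian motion in $\mathbb R^\Omega$, put $\sigma_0=0$, and start at $x^0$. At stage $m$, with $x_{\sigma_m}\in[-1,1]^\Omega$ given, let $X=\{i:|x_i(\sigma_m)|<1\}$ and let $x$ be the unique strong solution of $dx=\Sigma_X(x)\,dW$ after time $\sigma_m$ with initial value $x_{\sigma_m}$. Let $\sigma_{m+1}$ be the minimum of $T$ and the first time that $|x_i|=1$ for some $i\in X$. Coordinates outside $X$ do not move. A stage that ends before $T$ strictly decreases $X$, so there are at most $|\Omega|+1$ stages. The result is a continuous adapted process $x_t\in[-1,1]^\Omega$ on $[0,T]$. The alive set $X_t=\{i:|x_i(t)|<1\}$ is non-increasing and piecewise constant. Coordinates that have left it are frozen.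

**Step 3 (triggers).** This step names the events that would spoil the analysis. Put $\rho_S(t)=|S\cap X_t|/|S|$ and, for $i\in\Omega$,
$$M_i(t)=\sum_{S\in\mathcal F,\ S\ni i}\frac{\varphi_S(u_S(x_t))}{|S|}\in[0,\infty],$$
an empty sum being $0$. Let $\tau\le T$ be the first time that one of the following occurs, and $\tau=T$ if none occurs in $[0,T]$:

* (a) $M_i(t)\ge1$ for some $i\in\Omega$;
* (b) $\varphi_S(u_S)\ge\varepsilon_SN^\eta$ for some $S\in\mathcal F$;
* (c) $\int_0^th\rho_S\,ds\ge16$ for some $S\in\mathcal F$.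

All these quantities are continuous in $t$ with values in $[0,\infty]$. None of the conditions holds at $t=0$: for (a), $M_i(0)\le\sum_kD_k2^{-k}\varepsilon_k\le C_1\delta<1$ by (3) and (5); for (b), $\varepsilon_S<\varepsilon_SN^\eta$; for (c), $0<16$. On $[0,\tau]$ we have $\varphi_S\le\varepsilon_SN^\eta$, so $x_t\in G_0$ and $\theta=1$. Hence
$$d\langle x_i,x_j\rangle=U_{ij}\,dt\quad(i,j\in X_t),\qquad U=U_{X_t}(x_t).$$
All integrands below are bounded on $[0,\tau]$, so the stochastic integrals stopped at $\tau$ are true martingales.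

## 9. Estimates before the first trigger

**Step 4 (every alive coordinate moves).** This gives a lower bound for the rate of each coordinate. On $[0,\tau)$, $0\preceq U\preceq I$ since $M_X\succeq0$. For positive definite $A$, Cauchy–Schwarz gives $1=(e_i^{\mathsf T}A^{1/2}A^{-1/2}e_i)^2\le A_{ii}(A^{-1})_{ii}$. With $A=I+M_{X_t}$ and $(M_{X_t})_{ii}=M_i<1$ we get, for $i\in X_t$,
$$U_{ii}\ge\frac1{1+M_i}\ge\frac12.\tag{6}$$

**Step 5 (penalized sums move slowly).** This bounds the rate of $u_S$ in two ways. Let $v=\mathbf 1_{S\cap X_t}$ and $w=\varphi_S(u_S)/|S|$. Then $U^{-1}\succeq wvv^{\mathsf T}$. Testing on the vector $Uv$ gives $v^{\mathsf T}Uv\ge w(v^{\mathsf T}Uv)^2$, so $v^{\mathsf T}Uv\le1/w$. Also $v^{\mathsf T}Uv\le\|v\|^2=|S\cap X_t|$. Since $du_S=|S|^{-1/2}\sum_{j\in S\cap X_t}dx_j$, we have $d\langle u_S\rangle=q_S\,dt$ with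
$$q_S=\frac{v^{\mathsf T}Uv}{|S|}\le\min\Big(\rho_S,\ \frac1{\varphi_S(u_S)}\Big).\tag{7}$$

**Step 6 (the clock $\kappa_S$ is bounded).** The compensator we need is $\kappa_S(t)=\int_0^t\rho_S^{1/4}\,ds$, and condition (c) keeps it bounded. Write $\rho_S^{1/4}=(h\rho_S)^{1/4}h^{-1/4}$ and apply Hölder's inequality with exponents $4$ and $\frac43$, using $\int_0^\tau h\rho_S\le16$ and $h^{-1/3}\le e^{-t/12}+H^{-1/3}$. For $t\le\tau$ and $N$ large,
$$\kappa_S(t)\le\Big(\int_0^\tau h\rho_S\Big)^{1/4}\Big(\int_0^Th^{-1/3}\Big)^{3/4}\le2\,(12+TH^{-1/3})^{3/4}\le2\cdot13^{3/4}\le14=K.\tag{8}$$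
Here $TH^{-1/3}=4(d+1)(\log N)N^{-1/48}\le1$ for $N$ large.

**Step 7 (supermartingales).** This step turns powers of potentials into supermartingales. For $p\ge1$, Itô's formula and (2) show that the drift of $\varphi_S(u_S)^pe^{-p^2\kappa_S}$ on $[0,\tau)$ is at most
$$e^{-p^2\kappa_S}\Big[\tfrac12p^2\varphi_S^p\big(q_S+q_S\varphi_S^{3/4}\big)-p^2\rho_S^{1/4}\varphi_S^p\Big]\le0.\tag{9}$$
The inequality holds because (7) gives $q_S\le\rho_S\le\rho_S^{1/4}$ and, by interpolation, $q_S=q_S^{1/4}q_S^{3/4}\le\rho_S^{1/4}\varphi_S^{-3/4}$; so the two terms in the parenthesis are each at most $\rho_S^{1/4}$. An exponent $\alpha<1$ in place of $\frac34$ would leave $\rho_S^{1-\alpha}$. At $\alpha=1$ no decay in $\rho_S$ would remain.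

## 10. Exponential freezing and bounded potentials

**Step 8 (trigger (c) is unlikely).** The purpose is to show that the alive fraction of every $S$ decays. Fix $S\in\mathcal F$ and let $V=h(t)\sum_{i\in S}(1-x_i^2)\ge0$. Frozen coordinates contribute $0$, so $\sum_{i\in S}(1-x_i^2)\le|S\cap X_t|$. The function $h$ is Lipschitz with $h'\le h/4$ almost everywhere, and the second-order term contributes $-h\sum_{i\in S\cap X_t}U_{ii}\le-\frac h2|S\cap X_t|$ by (6). So the drift of $V$ is at most $(\frac h4-\frac h2)|S\cap X_t|$, and, since $V(0)\le|S|$, for $t\le\tau$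
$$0\le V(t)\le|S|-\tfrac14A(t)+L(t),\qquad A(t)=\int_0^th|S\cap X_s|\,ds,\quad L(t)=-2\int_0^th\sum_{i\in S\cap X_s}x_i\,dx_i.$$
Since $U\preceq I$, $|x_i|\le1$ and $h\le H$, $\langle L\rangle_t\le\int_0^t4h^2|S\cap X_s|\,ds\le4HA(t)$. If (c) triggers for $S$ at time $\tau$, then $A(\tau)=16|S|$, hence $L(\tau)\ge3|S|$ while $\langle L\rangle_\tau\le64H|S|$. By (F2) and $|S|\ge f\ge N^{1/4}$ the probability is at most
$$\exp\Big(-\frac{9|S|^2}{2\cdot64H|S|}\Big)=\exp\Big(-\frac{9|S|}{128H}\Big)\le\exp\Big(-\frac9{128}N^{3/16}\Big).$$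
The cap $H$ on $h$ is what keeps this exponent large. Summing over the sets, by (1), $\Pr(\text{(c) triggers})\le N^{2d+1}\exp(-\frac9{128}N^{3/16})$.

**Step 9 (trigger (b) is unlikely).** The purpose is a crude bound on individual potentials, with a factor $N^\eta$ to spare, so that a high power suffices. Take $p=(2d+3)/\eta$. By (9), $\varphi_S^pe^{-p^2\kappa_S}$ stopped at $\tau$ is a nonnegative supermartingale started at $\varepsilon_S^p$. If (b) triggers for $S$, it reaches at least $\varepsilon_S^pN^{p\eta}e^{-p^2K}$ by (8). By (F1) this has probability at most $e^{p^2K}N^{-(2d+3)}$. Summing over $\mathcal F$, $\Pr(\text{(b) triggers})\le e^{p^2K}N^{-2}$, where $p$ and $K$ depend only on $d$.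

**Step 10 (everything freezes by time $T$).** The purpose is to see that without triggers we end with a coloring. Let $|x^0_i|<1$ and let $s_i$ be the time at which $i$ freezes ($s_i=\infty$ if it is alive at $T$). On $[0,\tau\wedge s_i)$ the process $e^{t/4}\cos x_i$ has drift $e^{t/4}\cos x_i\,(\frac14-\frac12U_{ii})\le0$, by (6) and because $\cos>0$ on $[-1,1]$. Stopped at $\tau\wedge s_i$ it is a nonnegative supermartingale started at a value at most $1$. If no trigger occurs and $i$ is alive at $T$, its value at $T$ is at least $e^{T/4}\cos1\ge\frac12e^{T/4}=\frac12N^{d+1}$. By (F1) this event has probability at most $2N^{-d-1}$. Summing over at most $N^d$ points,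
$$\Pr(\text{no trigger occurs, but some coordinate is alive at }T)\le\frac2N.$$

## 11. Concentration of the total penalty at a point

**Step 11 (trigger (a) is unlikely).** The purpose is to show $M_i<1$ on $[0,\tau]$ for all $i$; this is where Lemma 2 enters. Fix $i\in\Omega$. All estimates are on $[0,\tau]$, where $\varphi_S\le\varepsilon_SN^\eta$. Split the scales:
$$\mathcal K'=\{k\in\mathcal K:R_k\le N^{6\eta}\},\qquad\mathcal K''=\mathcal K\setminus\mathcal K'.$$

*Large scales.* Here the crude bound is enough. By Lemma 1 and the choice of $\varepsilon_k$,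
$$\sum_{k\in\mathcal K''}\ \sum_{S\in\mathcal F_k,\,S\ni i}\frac{\varphi_S}{|S|}\le\sum_{k\in\mathcal K''}D_k2^{-k}\varepsilon_kN^\eta\le CN^\eta\sum_{R_k>N^{6\eta}}R_k^{-1/3}\le CN^{-\eta}\le\frac14$$
for $N$ large.

*Remaining scales.* Let
$$\widetilde M_i=\sum_{k\in\mathcal K'}\ \sum_{S\in\mathcal F_k,\,S\ni i}|S|^{-1}\varphi_S(u_S)e^{-\kappa_S}.$$
By (9) with $p=1$, $\widetilde M_i(t)\le\widetilde M_i(0)+L_i(t)$, where $L_i$ is a martingale with $L_i(0)=0$. Since $|S|^{-1}\,du_S=2^{-3k/2}\sum_{j\in S\cap X_t}dx_j$ for $S\in\mathcal F_k$, we have $dL_i=\sum_{j\in X_t}v_j\,dx_j$ with $v=\sum_{k\in\mathcal K'}v^{(k)}$,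
$$v^{(k)}=2^{-3k/2}\sum_{S\in\mathcal F_k,\,S\ni i}e^{-\kappa_S}\varphi_S'(u_S)\mathbf 1_{S\cap X_t},\qquad\frac{d\langle L_i\rangle}{dt}=v^{\mathsf T}Uv\le\|v\|^2.$$
We now bound $\|v\|$. For $S\in\mathcal F_k$ with $k\in\mathcal K'$, Lemma 3(ii) gives
$$|\varphi_S'|\le\varphi_S+\varphi_S^{11/8}\le N^{2\eta}\big(\varepsilon_k+\varepsilon_k^{11/8}\big)=:B_k.$$
Since $R_k\le N^{6\eta}$, we have $\varepsilon_k\le N^{10\eta}$ and $\varepsilon_k^{3/8}\le N^{3.75\eta}$, so
$$B_k=N^{2\eta}\varepsilon_k\big(1+\varepsilon_k^{3/8}\big)\le2N^{6\eta}\varepsilon_k\le2N^{16\eta}.$$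
Put $E_k=D_k2^{-k}\varepsilon_k$; by (3), $E_k\le C_1$.

For coordinate $i$ itself, all of the at most $D_k$ sets contribute:
$$|v_i^{(k)}|\le2^{-3k/2}D_kB_k\le2N^{6\eta}2^{-k/2}E_k\le CN^{6\eta}2^{-k/2}.$$
For $j\ne i$, Lemma 2 says that at most $CN^\eta$ of these sets contain $j$, so
$$|v_j^{(k)}|\le CN^\eta2^{-3k/2}B_k\le CN^{17\eta}2^{-3k/2}.$$
Counting all points of all sets through $i$,
$$\sum_{j\ne i}|v_j^{(k)}|\le2^{-3k/2}D_k2^kB_k\le2N^{6\eta}2^{k/2}E_k\le CN^{6\eta}2^{k/2}.$$
Multiplying the maximum by the sum, $\sum_{j\ne i}|v_j^{(k)}|^2\le CN^{23\eta}2^{-k}$. Including $j=i$, $\|v^{(k)}\|^2\le CN^{23\eta}2^{-k}$.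

As $2^k\ge f\ge N^{1/4}$ and $\|v\|^2\le|\mathcal K|\sum_{k\in\mathcal K'}\|v^{(k)}\|^2$, we get $\|v\|^2\le C|\mathcal K|^2N^{23\eta-1/4}$. Since $23\eta=0.115$ and $|\mathcal K|\le3\log N$, for $N$ large
$$\langle L_i\rangle_\tau\le CT(\log N)^2N^{-0.135}\le N^{-1/8}.$$
By (F2) with $y=\frac14e^{-K}$ and $Q=N^{-1/8}$,
$$\Pr\Big(\sup_{t\le\tau}L_i\ge\tfrac14e^{-K}\Big)\le\exp\big(-\tfrac1{32}e^{-2K}N^{1/8}\big).$$
By (3) and (5), $\widetilde M_i(0)\le C_1\delta\le\frac14e^{-K}$. By (8), $e^{-\kappa_S}\ge e^{-K}$. So outside the exceptional event,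
$$M_i(t)\le e^K\widetilde M_i(t)+\tfrac14<e^K\big(\tfrac14e^{-K}+\tfrac14e^{-K}\big)+\tfrac14=\tfrac34<1\quad\text{on }[0,\tau],$$
and (a) does not trigger at $i$. Summing over at most $N^d$ points, $\Pr(\text{(a) triggers})\le N^d\exp(-\frac1{32}e^{-2K}N^{1/8})$.

## 12. From the frozen process to all progressions

**Step 12 (end of the proof of Theorem 1).** We collect the probabilities and read off the coloring. The bounds in Steps 8–11 are
$$N^{2d+1}e^{-\frac9{128}N^{3/16}},\qquad e^{p^2K}N^{-2},\qquad\frac2N,\qquad N^de^{-\frac1{32}e^{-2K}N^{1/8}}.$$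
Each tends to $0$ as $N\to\infty$ at a rate depending only on $d$. So for $N\ge N_0(d)$, with positive probability no trigger occurs and all coordinates are frozen at time $T$. Fix such an outcome and put $\chi=x_T\in\{-1,1\}^\Omega$. Coordinates with $|x^0_i|=1$ never moved, so $\chi_i=x^0_i$ there. Since no trigger occurred, $\tau=T$ and $x_T\in G_0\subset G$, that is,
$$|(\chi-x^0)(S)|<\lambda_k2^{k/2}\qquad\text{for all }S\in\mathcal F_k,\ k\in\mathcal K.$$
Let $P\in\mathcal A_{\mathbf N}$ and decompose it as in Section 4, with at most two pieces of each size $2^k$. For pieces with $2^k<f$ use $|(\chi-x^0)(S)|\le2\cdot2^k$. All other pieces have $f\le2^k\le N$. By (4),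
$$|(\chi-x^0)(P)|\le\sum_{2^k<f}4\cdot2^k+2\sum_{k\in\mathcal K}\lambda_k2^{k/2}\le8f+2C_{d,\delta}f\le C_df.$$
Since $\delta$ depends only on $d$, so does $C_d$. $\blacksquare$

## 13. Hereditary and linear discrepancy, many colors, lattice images

The freedom to prescribe $x^0$ gives three corollaries. Define
$$\operatorname{herdisc}(\mathcal A_{\mathbf N})=\max_{Y\subseteq\Omega}\ \min_{\chi\in\{\pm1\}^Y}\ \max_{P\in\mathcal A_{\mathbf N}}|\chi(P\cap Y)|,\qquad\operatorname{lindisc}(\mathcal A_{\mathbf N})=\max_{x^0\in[-1,1]^\Omega}\ \min_{\chi\in\{\pm1\}^\Omega}\ \max_{P\in\mathcal A_{\mathbf N}}|(\chi-x^0)(P)|.$$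
For example, for $\mathbf N=(2)$ the hereditary discrepancy is $1$: a single point in $Y$ gives $1$, and for $Y=\{1,2\}$ opposite signs give $1$. The point $x^0=0$ shows $\operatorname{lindisc}\ge1$ in this case.

**Corollary 1.** For all $\mathbf N$,
$$\operatorname{disc}(\mathcal A_{\mathbf N})\asymp_d\operatorname{herdisc}(\mathcal A_{\mathbf N})\asymp_d\operatorname{lindisc}(\mathcal A_{\mathbf N})\asymp_df(\mathbf N).$$

*Proof.* Both herdisc and lindisc are at least disc (take $Y=\Omega$, respectively $x^0=0$), and $\operatorname{disc}\gtrsim_df$ by Fox, Xu and Zhou. The bound $\operatorname{lindisc}\le C_df$ is Theorem 1. For herdisc, given $Y$, apply Theorem 1 with $x^0=0$ on $Y$ and $x^0=1$ off $Y$. Then $\chi=x^0$ off $Y$, so $(\chi-x^0)(P)=\chi(P\cap Y)$, and $\operatorname{herdisc}\le C_df$. $\square$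

**Corollary 2.** For every $r\ge2$ there is a coloring of $\Omega$ with $r$ colors such that each color class $\Omega_c$ satisfies
$$\Big||P\cap\Omega_c|-\frac{|P|}r\Big|\le\tfrac32C_df(\mathbf N)\qquad\text{for all }P\in\mathcal A_{\mathbf N},$$
with $C_d$ from Theorem 1 (independent of $r$).

*Proof.* We split the set of colors in two repeatedly. Suppose $Y$ is to receive $q$ colors, and let $e(Y)=\max_P\big||P\cap Y|-\frac qr|P|\big|$. Initially $Y=\Omega$, $q=r$, $e=0$. If $q\ge2$, let $\{q_1,q_2\}=\{\lfloor q/2\rfloor,\lceil q/2\rceil\}$, so $q_1+q_2=q$. Apply Theorem 1 with $x^0=2q_1/q-1$ on $Y$ and $x^0=1$ off $Y$, and let $Y_1,Y_2$ be the parts of $Y$ where $\chi=1$ and $\chi=-1$. Then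
$$(\chi-x^0)(P)=|P\cap Y_1|-|P\cap Y_2|-\Big(\frac{2q_1}q-1\Big)|P\cap Y|=2\Big(|P\cap Y_1|-\frac{q_1}q|P\cap Y|\Big),$$
so $\big||P\cap Y_j|-\frac{q_j}q|P\cap Y|\big|\le\frac12C_df$ for $j=1$, and for $j=2$ by taking complements in $P\cap Y$. Now $q_j/q\le\frac23$: for $q=2$ it is $\frac12$, and for $q\ge3$ it is at most $\frac{q+1}{2q}\le\frac23$. Hence
$$e(Y_j)\le\tfrac12C_df+\tfrac{q_j}q\,e(Y)\le\tfrac12C_df+\tfrac23e(Y).$$
If $e(Y)\le\frac32C_df$, then $e(Y_j)\le\frac12C_df+C_df=\frac32C_df$. So this bound holds throughout the recursion, which ends at single colors ($q=1$), where it is the claim. $\square$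

**Corollary 3.** Let $v_1,\dots,v_d\in\mathbb Z^m$ be linearly independent, $v_0\in\mathbb Z^m$, and let $\Omega'\subseteq\{v_0+\sum_in_iv_i:\mathbf n\in\Omega_{\mathbf N}\}$ be arbitrary. Then the family of all arithmetic progressions contained in $\Omega'$ has discrepancy at most $C_df(\mathbf N)$.

For example, $d=m=2$, $v_0=0$, $v_1=(1,0)$, $v_2=(1,2)$ gives subsets of a slanted parallelogram of lattice points.

*Proof.* By linear independence the map $\mathbf n\mapsto v_0+\sum_in_iv_i$ is injective. Let $P'$ be an AP in $\Omega'$. The preimages of consecutive terms have differences $\mathbf c\in\mathbb Z^d$ whose images $\sum_ic_iv_i$ are all equal to the difference of $P'$. By linear independence these $\mathbf c$ are equal, and they are nonzero. Thus $P'$ pulls back to an AP in $\Omega_{\mathbf N}$ contained in the preimage $Y$ of $\Omega'$ (a single point does so trivially). Apply the bound $\operatorname{herdisc}\le C_df$ from the proof of Corollary 1 to $Y$, and transport the coloring to $\Omega'$. $\square$
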